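# Rank-nullity rings whose Hilbert functions have many peaks

## 1. The Chow ring, types of subsets, and the rank-nullity ring

Throughout $[n]=\{1,\dots,n\}$ with $n\ge1$, and $x_{12}$ abbreviates $x_{\{1,2\}}$, and so on.

**Definition (Chow ring).** The Chow ring of the permutohedral toric variety is
$$A^*(U_{n,n})=\frac{\mathbb{Z}[x_S : \emptyset \subsetneq S \subseteq [n]]}{\langle x_S x_T : S, T \text{ incomparable}\rangle+\langle\sum_{S\ni e} x_S : e\in [n] \rangle },$$
graded with every $x_S$ in degree $1$. Here $S,T$ are incomparable when $S\not\subseteq T$ and $T\not\subseteq S$.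

*Example.* For $n=2$ the relations are $x_1+x_{12}=0$, $x_2+x_{12}=0$, $x_1x_2=0$. So $x_1=x_2=-x_{12}$, $x_1^2=x_1x_2=0$, and the ring is $\mathbb Z\oplus\mathbb Zx_1$.

We use as known that $A^{n-1}(U_{n,n})\cong\mathbb Z$ and $A^k(U_{n,n})=0$ for $k>n-1$.

**Definition (rank, nullity, type).** Let $M$ be a matroid on $[n]$ with rank function $\operatorname{rk}$. The nullity of $S$ is $|S|-\operatorname{rk}(S)$. The *type* of $S$ is the pair $(\operatorname{rk}S,\ |S|-\operatorname{rk}S)$, and the *size* of a type $p=(i,j)$ is $|p|=i+j$, which is the cardinality of every set of that type.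

Adding one element to a set raises the rank by $0$ or $1$, so it raises exactly one of rank and nullity, by one. Hence if $S\subsetneq T$, the type of $S$ is componentwise $\le$ the type of $T$, and the two types differ because their sizes differ. In particular $[n]$ is the only set of its type.

*Example.* Let $M=U_{1,2}\oplus U_{0,1}$ on $\{1,2,3\}$: elements $1,2$ are parallel and $3$ is a loop. Then $\{1\},\{2\}$ have type $(1,0)$, $\{3\}$ has type $(0,1)$, all three pairs have type $(1,1)$, and $[3]$ has type $(1,2)$.

**Definition (rank-nullity ring).** For integers $i,j\ge0$ put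
$$y_{i,j}=\sum_{\substack{\emptyset\ne S\subseteq [n]\\ \operatorname{rk}(S)=i,\ |S|-\operatorname{rk}(S)=j}} x_S\in A^1(U_{n,n}).$$
The rank-nullity ring $R^*(M)$ is the subring of $A^*(U_{n,n})$ generated by all $y_{i,j}$, graded by $R^k(M)=R^*(M)\cap A^k(U_{n,n})$. Its Hilbert function is $\big(\operatorname{rank}_{\mathbb Z}R^k(M)\big)_{k=0}^{n-1}$.

*Example.* For the matroid just described, $y_{1,0}=x_1+x_2$, $y_{0,1}=x_3$, $y_{1,1}=x_{12}+x_{13}+x_{23}$ and $y_{1,2}=x_{123}$.

Two facts about this ring are known and may be used: $\operatorname{rank}R^{n-1}(M)=1$, and $\operatorname{rank}R^0(M)\le\operatorname{rank}R^1(M)\le\dots\le\operatorname{rank}R^{\lfloor n/2\rfloor}(M)$. Since $R^*$ is generated in degree $1$ and $R^{n-1}\otimes\mathbb Q\neq0$, no $R^k\otimes\mathbb Q$ with $0\le k\le n-1$ vanishes. So **the Hilbert function is positive**.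

**Definition (unimodal, log-concave).** A sequence $(a_0,\dots,a_m)$ is unimodal if $a_0\le\dots\le a_p\ge\dots\ge a_m$ for some $p$, and log-concave if $a_k^2\ge a_{k-1}a_{k+1}$ for all $0<k<m$.

*Example.* $(1,4,1)$ is log-concave. The sequence $(1,4,2,4,1)$ is not unimodal. A unimodal sequence satisfies $a_{k'}\ge\min(a_{k_1},a_{k_2})$ whenever $k_1<k'<k_2$. A positive log-concave sequence has non-increasing ratios $a_{k+1}/a_k$, so it rises while the ratios are $\ge1$ and falls afterwards: it is unimodal.

**Question.** Is the Hilbert function of the rank-nullity ring of a matroid always unimodal? Is it always log-concave?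

The question comes from Tara Fife, Eline Mannino and Felipe Rincón, "The rank-nullity ring of a matroid", arXiv:2601.11246 (2026). Both answers are no, by the following theorem.

**Theorem 1.** For every integer $s\ge2$ there are a constant $c>0$ and matroids $M_m$ on $n=n(m)\to\infty$ elements such that for all large $m$ there are indices $k_1<k_1'<k_2<k_2'<\dots<k'_{s-1}<k_s$ in $[0,n-1]$ with
$$\operatorname{rank}R^{k'_l}(M_m)\le e^{-cn}\min\{\operatorname{rank}R^{k_l}(M_m),\ \operatorname{rank}R^{k_{l+1}}(M_m)\}\qquad(1\le l<s).$$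

**Corollary 2.** There are matroids whose rank-nullity rings have Hilbert functions that are neither unimodal nor log-concave.

*Proof from Theorem 1.* Take $s=2$ and $m$ large. Then $\operatorname{rank}R^{k_1'}<\min(\operatorname{rank}R^{k_1},\operatorname{rank}R^{k_2})$ with $k_1<k_1'<k_2$, so the function is not unimodal. It is positive, and a positive log-concave sequence is unimodal, so it is not log-concave. $\square$

For $s=2$ the matroids are built below from explicit parameters. How large $m$ has to be is not computed.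

**Working over $\mathbb Q$.** As $\mathbb Q$ is flat, $R^k\otimes\mathbb Q\to A^k\otimes\mathbb Q$ is injective, so $\operatorname{rank}R^k$ is the dimension of the degree-$k$ part of the $\mathbb Q$-algebra generated by the $y_{i,j}$. For a finite set $B\neq\emptyset$ let $A(B)$ be the ring $A^*(U_{|B|,|B|})\otimes\mathbb Q$ on the ground set $B$. Thus $A^N(B)=0$ for $N\ge|B|$. Put $A=A([n])$.

## 2. Rings on few elements

**Two elements.** Here $A^1$ has dimension $1$, and the Hilbert function is $(1,1)$.

**Three elements.** Take $M=U_{1,2}\oplus U_{0,1}$. Averaging the three linear relations gives $\sum_S\frac{|S|}3x_S=0$, hence $y_{1,2}=x_{123}=-\frac13(y_{1,0}+y_{0,1}+2y_{1,1})$. So $R^1$ is spanned by $y_{1,0},y_{0,1},y_{1,1}$. They are independent: a combination that vanishes in $A^1$ has the form $\sum_ec_e\sum_{S\ni e}x_S$, with coefficient $c(S)=\sum_{e\in S}c_e$ at $x_S$. Equal coefficients at $\{1,2\},\{1,3\},\{2,3\}$ force $c_1=c_2=c_3$, and coefficient $0$ at $[3]$ forces $c=0$. The Hilbert function is $(1,3,1)$.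

**Small $n$ cannot give a counterexample to unimodality.** Suppose $\operatorname{rank}R^{k'}$ is smaller than both $\operatorname{rank}R^{k_1}$ and $\operatorname{rank}R^{k_2}$ with $k_1<k'<k_2$. Monotonicity up to $\lfloor n/2\rfloor$ forces $k'\ge\lfloor n/2\rfloor+1$. As $\operatorname{rank}R^{n-1}=1$ is the minimal value, $k_2\le n-2$, so $k'\le n-3$. Both conditions together need $n\ge7$. A sequence that is not unimodal has such a triple, so every rank-nullity ring on at most six elements has a unimodal Hilbert function.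

For $n\le4$ log-concavity also holds. For $n=3$ the function is $(1,a,1)$ with $a\ge1$. For $n=4$ it is $(1,a,b,1)$ with $a\le b$. Then $b^2\ge a$, and $b\le\frac{a(a+1)}2\le a^2$ because $R^2\otimes\mathbb Q$ is spanned by products of two elements of an $a$-dimensional space.

## 3. Multiplication by a flag monomial

We need to compute products in $A$. The tool is the effect of the linear relations after multiplication by a squarefree monomial.

**Definition (flag).** A flag is $F=(F_1\subsetneq\dots\subsetneq F_k)$ with $\emptyset\ne F_j\subsetneq[n]$. Put $F_0=\emptyset$, $F_{k+1}=[n]$, $B_j=F_j\setminus F_{j-1}$ for $1\le j\le k+1$ (the blocks), and $x_F=\prod_jx_{F_j}$. *Example:* $F=(\{2\}\subset\{1,2,4\})$ in $[4]$ has blocks $\{2\},\{1,4\},\{3\}$.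

If $x_Fx_T\ne0$, then $T$ is comparable with every $F_j$. Subtract the linear relations of $e$ and $f$, where sets containing both cancel, and multiply by $x_F$:
$$x_F\sum_{T\ni e,\,T\not\ni f}x_T=x_F\sum_{T\ni f,\,T\not\ni e}x_T .$$

**Same block.** Let $e,f\in B_j$. If $T$ is comparable with all $F_i$ and $e\in T\not\ni f$, then $T\not\supseteq F_j$ (as $f\notin T$) and $T\not\subseteq F_{j-1}$ (as $e\in T$), so $F_{j-1}\subsetneq T\subsetneq F_j$. Hence
$$x_F\sum_{\substack{F_{j-1}\subsetneq T\subsetneq F_j\\ e\in T\not\ni f}}x_T=x_F\sum_{\substack{F_{j-1}\subsetneq T\subsetneq F_j\\ f\in T\not\ni e}}x_T .\tag{1}$$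

**Neighboring blocks.** Let $1\le i\le k$, $e\in B_i$, $f\in B_{i+1}$. A set $T$ comparable with $F_i$ and containing $f\notin F_i$ contains $F_i$, hence $e$; so the right-hand sum contributes nothing. A contributing $T$ with $e\in T\not\ni f$ is not inside $F_{i-1}$ and does not contain $F_{i+1}$, so $F_{i-1}\subsetneq T\subsetneq F_{i+1}$. Being comparable with $F_i$, it lies strictly below $F_i$, equals $F_i$, or lies strictly above. Solving for the middle term,
$$x_Fx_{F_i}=-\sum_{F_{i-1}\subsetneq T\subsetneq F_i,\ e\in T}x_Fx_T-\sum_{F_i\subsetneq T\subsetneq F_{i+1},\ f\notin T}x_Fx_T .\tag{2}$$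

**Lemma 3 (top degree).** All complete flags $F$ (those with $n-1$ members) give the same class $\omega=x_F$, and $\omega$ spans $A^{n-1}\cong\mathbb Q$. Let $\deg:A^{n-1}\to\mathbb Q$ be the isomorphism with $\deg\omega=1$.

*Proof.* Using $x_{[n]}=-\sum_{e\in S\neq[n]}x_S$, we see that $A^{n-1}$ is spanned by monomials in the $x_S$, $S\ne[n]$, whose support is a flag. If such a monomial of degree $n-1$ has support of size $<n-1$, some exponent is $\ge2$. Then (2), multiplied by the remaining factors, rewrites it as a combination of monomials with larger support. Iterating, $A^{n-1}$ is spanned by the $x_F$ with $F$ complete. Remove one member from a complete flag: a block $\{e,f\}$ of size $2$ arises, and (1) says that its two refillings give the same class. Complete flags correspond to permutations and these changes to adjacent transpositions, so any two complete flags are connected. Hence a single class $\omega$ spans $A^{n-1}\cong\mathbb Q$, and $\omega\ne0$. $\square$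

*Example.* For $n=4$ and flags with two members, (2) gives the following degrees.

| sizes of $F_1,F_2$ | $\deg x_Fx_{F_1}$ | $\deg x_Fx_{F_2}$ |
|---|---|---|
| $1,2$ | $0$ | $-1$ |
| $1,3$ | $-1$ | $-1$ |
| $2,3$ | $-1$ | $0$ |

For instance, with sizes $1,2$ and $i=2$ there is no $T$ strictly between $F_1$ and $F_2$, and exactly one $T$ with $F_2\subsetneq T\subsetneq[4]$, $f\notin T$.

## 4. Sets of types span the ring

For a set $P$ of $k$ types of proper nonempty subsets put $y_P=\prod_{p\in P}y_p$. Expand the product: a choice of one set of each type gives $0$ unless the chosen sets are pairwise comparable, and then they form a flag, since different types belong to different sets. So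
$$y_P=\sum_Fx_F,\qquad\text{over the flags }F\text{ whose set of types is }P.$$
Call $P$ *realizable* if such a flag exists; otherwise $y_P=0$. *Example:* in $U_{1,2}\oplus U_{0,1}$ the set $\{(1,0),(1,1)\}$ is realizable, and $\{(1,0),(0,1)\}$ is not.

**Proposition 4.** $R^k\otimes\mathbb Q$ is spanned by the $y_P$ with $|P|=k$. Hence $\operatorname{rank}R^k$ is at most the number of realizable $P$ with $|P|=k$.

*Proof.* Since $1=y_\emptyset$, it suffices to show that each product $y_zy_P$, with $z$ any type, is a combination of elements $y_{P'}$; the degrees then match.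

**Step 1: a new type.** If $z\notin P$ is the type of a proper subset, $y_zy_P=y_{P\cup\{z\}}$.

**Step 2: a repeated type is removed by averaging (2).** Let $z=p_i\in P=\{p_1<\dots<p_k\}$ with $P$ realizable. Let $F$ be a flag of type $P$. A set of type $p_i$ comparable with $F_i$ equals $F_i$, so $y_zy_P=\sum_Fx_Fx_{F_i}$. Average (2) over all $e\in B_i$ and $f\in B_{i+1}$. The coefficient of $x_Fx_T$ becomes
$$-\frac{|T|-|F_{i-1}|}{|F_i|-|F_{i-1}|}\quad(F_{i-1}\subsetneq T\subsetneq F_i),\qquad -\frac{|F_{i+1}|-|T|}{|F_{i+1}|-|F_i|}\quad(F_i\subsetneq T\subsetneq F_{i+1}),$$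
the proportion of $e$'s in $T$, respectively of $f$'s outside $T$. It depends only on sizes, hence only on types. Every flag of type $P\cup\{z'\}$ arises from exactly one pair $(F,T)$ with $T$ of type $z'$. So the sum over $F$ is a combination of the $y_{P\cup\{z'\}}$ with $|p_{i-1}|<|z'|<|p_i|$ or $|p_i|<|z'|<|p_{i+1}|$, where $|p_0|=0$ and $|p_{k+1}|=n$.

**Step 3: the type of $[n]$.** Only $[n]$ has this type. Averaging the linear relations over $e\in[n]$ gives $x_{[n]}=-\frac1n\sum_{S\ne[n]}|S|x_S$, a combination of the $y_z$ already treated. $\square$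

*Example (the bound is not always attained).* Let $n=2$ with $1$ a coloop and $2$ a loop. There are two realizable $P$ with $|P|=1$, namely $\{(1,0)\}$ and $\{(0,1)\}$, but $y_{1,0}=x_1=x_2=y_{0,1}$ and $\operatorname{rank}R^1=1$.

*Example (uniform matroids).* In $U_{r,n}$ each size carries one type, so $P$ is determined by its set of sizes and $\operatorname{rank}R^k\le\binom{n-1}k$. Section 5 will show equality.

*Example (four elements).* Let $M=U_{1,3}\oplus U_{0,1}$: elements $1,2,3$ are parallel and $4$ is a loop. The proper types are $(1,0)$, $(0,1)$, $(1,1)$ (all pairs) and $(1,2)$ (all triples). As in Section 2, a relation among the four $y_p$ has coefficients $c(S)$ constant on types with $c([4])=0$. Then $c_1=c_2=c_3$; from $c(\{1,2\})=c(\{1,4\})$ we get $c_4=c_2$; and $c([4])=0$ gives $c=0$. So $\operatorname{rank}R^1=4$. There are five realizable pairs. The numbers $\deg(y_Px_T)$ follow from the table of Section 3 by counting flags.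

| $P$ | $x_1$ | $x_4$ | $x_{12}$ | $x_{14}$ | $x_{123}$ |
|---|---|---|---|---|---|
| $\{(1,0),(1,1)\}$ | $0$ | $0$ | $-2$ | $-1$ | $6$ |
| $\{(0,1),(1,1)\}$ | $0$ | $0$ | $0$ | $-1$ | $0$ |
| $\{(1,0),(1,2)\}$ | $-3$ | $0$ | $4$ | $2$ | $-3$ |
| $\{(0,1),(1,2)\}$ | $0$ | $-3$ | $0$ | $2$ | $0$ |
| $\{(1,1),(1,2)\}$ | $6$ | $6$ | $-2$ | $-2$ | $0$ |

For instance, in the third row $x_{12}$ completes the four flags $\{1\}$ or $\{2\}$ inside $\{1,2,3\}$ or $\{1,2,4\}$, and $x_1$ squares a member of the three flags $\{1\}\subset T$, $|T|=3$. Let a combination of the rows with coefficients $a_1,\dots,a_5$ vanish. Column $x_{123}$ gives $a_3=2a_1$, column $x_{12}$ then gives $a_5=3a_1$, and column $x_1$ gives $a_3=2a_5=6a_1$. So $a_1=a_3=a_5=0$; column $x_4$ gives $a_4=0$ and column $x_{14}$ gives $a_2=0$. Hence $\operatorname{rank}R^2=5$, and the Hilbert function is $(1,4,5,1)$.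

## 5. Test classes outside the ring

To bound $\operatorname{rank}R^k$ from below we want a matrix of numbers $\deg(y_P\,\tau)$ of large rank. The first choice of test classes is $\tau\in R^{n-1-k}$. It stops here: such a matrix has rank at most $\min(\operatorname{rank}R^k,\operatorname{rank}R^{n-1-k})$, so it cannot see that $R^k$ is larger than $R^{n-1-k}$. In the last example the pairing $R^2\times R^1$ has rank at most $4$, while $\operatorname{rank}R^2=5$. By the monotonicity recalled in Section 1, any fall followed by a rise lies in degrees above $n/2$, where we want large values. So we take test classes from $A^{n-1-k}$ that are not symmetric functions of types, but point at individual sets.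

**Definition (the class $h_C$).** For $\emptyset\ne C\subseteq B$ put
$$h_C=-\sum_{B\supseteq U\supseteq C}x_U\in A^1(B),\qquad\text{so}\qquad h_C=\sum_{U\ni e,\,U\not\supseteq C}x_U\quad\text{for every }e\in C,\tag{3}$$
the second form by the linear relation of $e$. *Example:* in $A([3])$, $h_{12}=-x_{12}-x_{123}=x_1+x_{13}$.

Two lemmas explain what $h_C$ does. After multiplication by $x_F$ it acts only in the block of $F$ in which $C$ is completed, and a full power of $h_B$ is the top class of $A(B)$.

**Lemma 5 (restriction).** For a flag $F$ there is a ring map $\psi_F:\bigotimes_{j=1}^{k+1}A(B_j)\to A/\mathrm{ann}(x_F)$ with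
$$x_U\mapsto x_{F_{j-1}\cup U}\ (\emptyset\ne U\subsetneq B_j),\qquad x_{B_j}\mapsto-\sum_{e\in U\subsetneq B_j}x_{F_{j-1}\cup U}\ \text{ for any }e\in B_j.$$
If $C\subseteq F_j$ and $C\not\subseteq F_{j-1}$, then $x_Fh_C=x_F\,\psi_F(h_{C\setminus F_{j-1}})$ with $h_{C\setminus F_{j-1}}\in A(B_j)$.

*Proof.* **The map exists.** The sums for $e,f\in B_j$ differ by the terms with exactly one of $e,f$ in $U$, and by (1) these cancel after multiplication by $x_F$. So the image of $x_{B_j}$ does not depend on $e$ modulo $\mathrm{ann}(x_F)$. The linear relation of $e$ in $A(B_j)$ goes to $\sum_{e\in U\subsetneq B_j}x_{F_{j-1}\cup U}$ plus the image of $x_{B_j}$, which is $0$. Incomparable $U,V\subseteq B_j$ are both proper, and $F_{j-1}\cup U$, $F_{j-1}\cup V$ are incomparable, so the quadratic relations go to $0$. Maps from the factors to a commutative algebra combine to a map from the tensor product.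

**The formula.** Choose $e\in C\setminus F_{j-1}$ and write $x_Fh_C=x_F\sum_{T\ni e,\,T\not\supseteq C}x_T$. Only $T$ comparable with all $F_i$ contribute. Here $T\not\supseteq F_j$, as $C\subseteq F_j$, and $T\not\subseteq F_{j-1}$, as $e\in T$. So $T=F_{j-1}\cup U$ with $e\in U\subsetneq B_j$, and $T\not\supseteq C$ means $U\not\supseteq C\setminus F_{j-1}$. Conversely all these $T$ are comparable with all $F_i$. By (3) in $A(B_j)$, this is $x_F\psi_F(h_{C\setminus F_{j-1}})$. $\square$

Applying the formula repeatedly, $x_F$ times a product of classes $h_C$ is $x_F\psi_F$ of the product of the corresponding classes. The lemma applies with any ground set in place of $[n]$.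

**Lemma 6.** If $|B|=\gamma$ and $U_1\subset\dots\subset U_{\gamma-1}$ is any complete flag in $B$, then $h_B^{\gamma-1}=x_{U_1}\cdots x_{U_{\gamma-1}}$ in $A(B)$.

*Proof.* Induction on $\gamma$; for $\gamma=1$ both sides are $1$. Let $\gamma\ge2$ and $U_1=\{e\}$. By (3), $h_B=\sum_{e\in U\ne B}x_U$. By Lemma 5 for the one-member flag $(U)$, $x_Uh_B^{\gamma-2}=x_U\psi_{(U)}(h_{B\setminus U}^{\gamma-2})$ with $h_{B\setminus U}\in A(B\setminus U)$. If $|U|\ge2$, then $\gamma-2\ge|B\setminus U|$ and the power vanishes. So only $U=U_1$ survives: $h_B^{\gamma-1}=x_{U_1}\psi_{(U_1)}(h_{B\setminus U_1}^{\gamma-2})$. By induction for $B\setminus U_1$, with the flag of the sets $U_{l+1}\setminus U_1$, this is $x_{U_1}x_{U_2}\cdots x_{U_{\gamma-1}}$. $\square$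

**Definition (starts, runs, gaps).** Let $K\subseteq[n-1]$, $|K|=k$. An element $\kappa\in K$ is a *start* if $\kappa-1\notin K\cup\{0\}$. Let $a_1<\dots<a_u$ be the starts, $a_0=0$, $a_{u+1}=n$. Then $K\cup\{0\}$ is the disjoint union of the runs $\{a_i,\dots,a_i+d_i\}$, $0\le i\le u$. Put
$$\mu_i=a_i-a_{i-1}-1-d_{i-1}\qquad(1\le i\le u+1),$$
the number of integers missing before $a_i$. So $\mu_i\ge1$ for $i\le u$, $\mu_{u+1}\ge0$, and $\sum_i\mu_i=n-1-k$. *Example:* for $n=9$, $K=\{1,4,5,7\}$, the starts are $4,7$, the runs are $\{0,1\},\{4,5\},\{7\}$, and $(\mu_1,\mu_2,\mu_3)=(2,1,1)$.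

For a chain $S=(S_1\subset\dots\subset S_u)$ with $|S_i|=a_i$, and $S_{u+1}:=[n]$, put
$$\tau_{K,S}=\prod_{i=1}^{u+1}h_{S_i}^{\mu_i}\in A^{n-1-k}.$$
For a set $P$ of $k$ types with set of sizes $K$ let $\Phi_K[P,S]$ be the number of flags $F$ of type $P$ whose members of sizes $a_1,\dots,a_u$ are $S_1,\dots,S_u$.

**Proposition 7.** For every matroid, $\displaystyle\operatorname{rank}R^k(M)\ \ge\sum_{K\subseteq[n-1],\,|K|=k}\operatorname{rank}\Phi_K.$

*Proof.* Consider the matrix with rows $P$ (sets of $k$ types of distinct sizes), columns $(K,S)$ and entries $\deg(y_P\tau_{K,S})$. Its rank is at most $\dim\operatorname{span}\{y_P\}\le\operatorname{rank}R^k$. We show that it is block triangular with diagonal blocks $\Phi_K$.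

**Step 1: a degree budget in each block.** Let $F$ be a flag with set of sizes $K'$, $|K'|=k$, and $\gamma_j=|B_j|$. For $1\le i\le u+1$ let $j(i)=\min\{j:S_i\subseteq F_j\}$, which is weakly increasing in $i$. By Lemma 5,
$$x_F\tau_{K,S}=x_F\psi_F\Big(\bigotimes_j\Xi_j\Big),\qquad \Xi_j=\prod_{i:\,j(i)=j}h_{S_i\setminus F_{j-1}}^{\mu_i}\in A(B_j).$$
Suppose this is nonzero. Then every $\Xi_j\ne0$, so its degree is at most $\gamma_j-1$. But $\sum_i\mu_i=n-1-k=\sum_j(\gamma_j-1)$, so
$$\sum_{i:\,j(i)=j}\mu_i=\gamma_j-1\qquad\text{for every }j.\tag{4}$$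

**Step 2: nonzero entries force an inequality of starts.** Let $a_1'<\dots<a'_{u'}$ be the starts of $K'$, with $a'_l=|F_{j_l}|$. The size before $a'_l$ is at most $a'_l-2$, so $\gamma_{j_l}\ge2$. By (4) there is an $i$ with $j(i)=j_l$ and $\mu_i\ge1$; let $i_l$ be the largest. Since $j_1<j_2<\cdots$ and $j(\cdot)$ is weakly increasing, $i_1<i_2<\cdots$. As $S_{i_l}\subseteq F_{j_l}\ne[n]$, we have $i_l\le u$. Hence $u'\le u$, $i_l\ge l$, and $a'_l=|F_{j_l}|\ge|S_{i_l}|=a_{i_l}\ge a_l$. Write $a'\succeq a$ if $u'\le u$ and $a_l'\ge a_l$ for all $l\le u'$; this is a partial order on finite increasing sequences.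

**Step 3: equal starts force equal shapes and $F$ through $S$.** Suppose in addition $a'=a$. Then $u'=u$, so $i_l=l$, and $S_l\subseteq F_{j_l}$ with equal sizes gives $F_{j_l}=S_l$. Thus $j(l)=j_l$ for $l\le u$ and $j(u+1)=k+1$, and these $u+1$ indices are distinct. By (4), $\gamma_{j_l}=\mu_l+1$, $\gamma_{k+1}=\mu_{u+1}+1$, and all other blocks have size $1$. So the predecessor of $a_l$ in $K'\cup\{0\}$ is $a_l-\mu_l-1=a_{l-1}+d_{l-1}$, the largest element of $K'\cup\{0\}$ is $n-1-\mu_{u+1}=a_u+d_u$, and all remaining steps are $1$. Therefore $K'=K$.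

**Step 4: the diagonal entries.** Conversely, let $K'=K$ and let $F$ have start members $S_1,\dots,S_u$. The block ending at $S_l$ has size $a_l-(a_{l-1}+d_{l-1})=\mu_l+1$, the last block has size $\mu_{u+1}+1$, and the others have size $1$. So $\Xi_j=h_{B_j}^{\gamma_j-1}$ for all $j$. By Lemma 6 and the definition of $\psi_F$, $x_F\tau_{K,S}$ is the monomial of a complete flag, of degree $1$.

**Step 5: triangularity.** Sum over flags of type $P$. By Steps 3 and 4 the block (rows of sizes $K$, columns $(K,\cdot)$) is $\Phi_K$. For $K'\ne K$ the block (rows $K'$, columns $K$) is zero unless $a'\succeq a$ and $a'\ne a$. This last condition is a strict partial order on the sets $K$; order them by a linear extension. The matrix is block triangular with diagonal blocks $\Phi_K$. Choosing a maximal nonsingular minor in each diagonal block, we see that the rank is at least $\sum_K\operatorname{rank}\Phi_K$. $\square$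

*Example.* Let $n=3$, $k=1$. For $K=\{2\}$, $\tau=h_S$ with $|S|=2$. With $S=\{1,2\}$: $x_{12}h_{12}=x_{12}x_1=\omega$, $x_{13}h_{12}=x_{13}x_1+x_{13}^2=\omega-\omega=0$, $x_{23}h_{12}=0$. This detects exactly $F=(S)$ among flags of size $2$. Among flags of size $1$, $x_3h_{12}=x_3x_{13}=\omega$: off the diagonal. For $K=\{1\}$ there are no starts and $\tau=h_{123}=x_1+x_{12}+x_{13}$; here $x_{12}h_{123}=\omega-\omega=0$, on the other side of the diagonal.

*Example (uniform matroids).* For $U_{r,n}$ and each $K$ there is one row $P$, and its entries are positive, so $\operatorname{rank}\Phi_K=1$. With Proposition 4, $\operatorname{rank}R^k(U_{r,n})=\binom{n-1}k$: unimodal and log-concave.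

## 6. A valley needs two families that do not mix

By Proposition 4 we now count realizable sets of types. The usual way to bound such a count $f_k$ is through $W(t)=\sum_kf_kt^k$: for each $t>0$, $f_k\le t^{-k}W(t)$. The resulting bound $b_k=\inf_{t>0}t^{-k}W(t)$ satisfies $b_k^2\ge b_{k-1}b_{k+1}$, because $(t^{-k}W)^2=(t^{-(k-1)}W)(t^{-(k+1)}W)\ge b_{k-1}b_{k+1}$ for each $t$. So one generating function alone never exhibits a valley. A *sum* of two log-concave sequences can have one: $(1,4,1,0,0)+(0,0,1,4,1)=(1,4,2,4,1)$. We therefore want a matroid whose realizable $P$ split into separate families, with equal maxima at different places.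

The direct sum of two matroids $M_1\oplus M_2$ on $E_1\sqcup E_2$ does not do this. If $P_1,P_2$ are realizable in $M_1$ and $M_2$, then $P_1$, the type of $E_1$, and the translate of $P_2$ by the type of $E_1$ together form a realizable set, from which $P_1$ and $P_2$ can be read off. So the count contains the convolution of the two counts: flags pass through both summands, and nothing keeps the contributions apart.

The cure is to make entry into each family expensive and the total rank limited. Family $i$ will consist of flags containing a dependent, non-spanning set, whose dependence sits in a part $E_i$. Dependence in $E_i$ will cost rank at least $q_i$, and the whole matroid is truncated to rank $r\le q_i+q_j$. A flag that has become dependent in $E_i$ cannot become dependent in $E_j$ before it spans.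

It remains to make the families equally high but differently located. Inside family $i$ the types run along a chain in the plane from $(q_i,1)$ to $(q_i+a_i,b_i+1)$. Cut such a chain into *bricks*: a run of unit steps (rank $+1$ or nullity $+1$) followed by one longer step $(\alpha,\beta)$, $\alpha+\beta\ge2$. Give a brick of total displacement $(a,b)$ the weight $x^ay^b$. All nonzero steps together have weight $\frac1{(1-x)(1-y)}-1$, so $XY=\frac12$ (with $X=1-x$, $Y=1-y$) makes this equal to $1$, and then the bricks carry a probability distribution. A typical arrangement of bricks gives about $x^{-a_i}y^{-b_i}$ chains, against $2^{a_i+b_i}$ subsets of the sizes used. We scale the gain to $e^m$ for every family. The point $(x,y)$ on the curve $XY=\frac12$ then controls the location.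

For the lower bound, the rank of $\Phi_K$ must be as large as the number of arrangements. This needs components in which the words of unit steps can be recognized from the component; nested matroids provide them.

In Sections 7–11 the letters $x,y$, with or without the index $i$ of a family, are real numbers; the classes $x_S,y_P$ no longer appear.

## 7. Nested matroids and a distribution on bricks

**Nested matroids.** Recall that in a transversal matroid given by a bipartite graph, the rank of $T$ is the maximal size of a matching of elements of $T$. By König's theorem this is $\min_{T'\subseteq T}(|N(T')|+|T\setminus T'|)$, with $N(T')$ the set of neighbors.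

**Definition.** For a word $v\in\{\mathsf R,\mathsf N\}^z$ let $R_j,N_j$ be the numbers of $\mathsf R$'s and $\mathsf N$'s among its first $j$ letters. Let $Q_v$ be the transversal matroid on $[z]$ in which element $j$ is adjacent to $1,\dots,R_j$.

*Example.* In $Q_{\mathsf{RN}}$ both elements are adjacent to $1$ only: $Q_{\mathsf{RN}}=U_{1,2}$. In $Q_{\mathsf{NR}}$ element $1$ is a loop and element $2$ a coloop.

Here $N(T')=\{1,\dots,R_{\max T'}\}$, so for fixed $j=\max T'$ the best choice is $T'=T\cap[j]$. Values $j\notin T$ may be admitted, because replacing $j$ by $\max(T\cap[j])$ (or $0$) does not increase the expression. Hence the rank function is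
$$\rho(T)=\min_{0\le j\le z}\bigl(R_j+|T\setminus[j]|\bigr).$$

**Lemma 8.** $\rho([t])=R_t$, and every $T$ with $|T|=t$ has nullity at most $N_t$.

*Proof.* For $j\le t$, $R_j+t-j\ge R_t$; for $j\ge t$, $R_j\ge R_t$; equality at $j=t$. The nullity of $T$ is $\max_j(|T\cap[j]|-R_j)$. For $j\le t$ this term is at most $j-R_j=N_j\le N_t$; for $j\ge t$ at most $t-R_j\le t-R_t=N_t$. $\square$

In particular $Q_v$ has rank $R_z$ and nullity $N_z$. A flag of sets of sizes $1,\dots,d$ has a *word* of length $d$, recording which steps, starting from $\emptyset$, raise the rank ($\mathsf R$) or the nullity ($\mathsf N$). For words of equal length write $w\preceq w'$ if every prefix of $w$ has at most as many $\mathsf N$'s as the prefix of $w'$ of the same length. This is a partial order, since prefix counts determine the word. Let $\varphi_w(Q)$ be the number of flags in $Q$ with sizes $1,\dots,|w|$ and word $w$. If $w'$ is a prefix of $v$ and $|w|=|w'|$, then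
$$\varphi_{w'}(Q_v)>0,\qquad \varphi_w(Q_v)>0\ \Rightarrow\ w\preceq w'.\tag{5}$$
For the first use the flag $[1]\subset[2]\subset\cdots$; the second is the nullity bound of Lemma 8.

*Example.* $\varphi_{\mathsf R}(Q_{\mathsf{RN}})=2$, $\varphi_{\mathsf N}(Q_{\mathsf{RN}})=0$, $\varphi_{\mathsf R}(Q_{\mathsf{NR}})=\varphi_{\mathsf N}(Q_{\mathsf{NR}})=1$: a triangular matrix of rank $2$.

**Definition (brick).** A brick is $L=(w,\alpha,\beta)$ with $w$ a finite, possibly empty, $\mathsf R/\mathsf N$-word and integers $\alpha,\beta\ge0$, $\alpha+\beta\ge2$. Put $d_L=|w|$, $a_L=\alpha+\#\mathsf R(w)$, $b_L=\beta+\#\mathsf N(w)$, and $Q_L=Q_{w\mathsf N^\beta\mathsf R^\alpha}$, a matroid of rank $a_L$ and nullity $b_L$ on $a_L+b_L$ elements. A brick is determined by $w,a_L,b_L$. *Example:* $L=(\mathsf{RN},0,2)$ has $d_L=2$, $a_L=1$, $b_L=3$ and $Q_L=Q_{\mathsf{RNNN}}=U_{1,4}$.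

**The distribution.** Let $x,y\in(0,\frac12)$, $X=1-x$, $Y=1-y$, with $XY=\frac12$. Then $1-x-y=XY-xy=\frac12-xy>0$. Put $\pi(L)=x^{a_L}y^{b_L}$. Since
$$\sum_wx^{\#\mathsf R}y^{\#\mathsf N}=\frac1{1-x-y},\qquad \sum_{\alpha+\beta\ge2}x^\alpha y^\beta=\frac1{XY}-1-x-y=1-x-y,$$
$\pi$ is a probability distribution on bricks. Expectations come from applying $x\,\partial/\partial x$ to these series (with $x,y$ treated as independent) and then setting $XY=\frac12$:
$$\mathbb Ed_L=\frac{x+y}{1-x-y},\quad \mathbb E\,\#\mathsf R(w)=\frac x{1-x-y},\quad \mathbb E\alpha=\frac{x/(X^2Y)-x}{1-x-y}=\frac{2x/X-x}{1-x-y},$$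
and symmetrically for $\mathsf N,\beta$. Hence
$$\mathbb E(1+d_L)=\frac1{1-x-y},\qquad \mathbb Ea_L=\frac{2x/X}{1-x-y},\qquad \mathbb Eb_L=\frac{2y/Y}{1-x-y}.\tag{6}$$
The entropy is $H(\pi)=-\sum_L\pi(L)\ln\pi(L)=-\mathbb Ea_L\ln x-\mathbb Eb_L\ln y<\infty$. Put
$$\lambda=\frac{2x}X\ln\frac1{2x}+\frac{2y}Y\ln\frac1{2y}>0,\qquad g=\frac{1-x/X-y/Y}{\lambda}.$$
The number $\lambda$ will normalize the heights, and $g$ will be the location of the peak.

**Choosing the parameters.** At $(x,y)=(\frac16,\frac25)$ we have $X=\frac56$, $Y=\frac35$, and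
$$g=\frac{2/15}{\frac25\ln3+\frac43\ln\frac54}=\frac2{6\ln3+20\ln5-40\ln2}.$$
At $(\frac14,\frac13)$ we have $X=\frac34$, $Y=\frac23$, and
$$g=\frac{1/6}{\frac23\ln2+\ln\frac32}=\frac1{6\ln3-2\ln2}.$$
The first is smaller than the second: this says $2(6\ln3-2\ln2)<6\ln3+20\ln5-40\ln2$, i.e. $3^62^{36}<5^{20}$, i.e. $3^32^{18}=7077888<9765625=5^{10}$. Along the curve $y=1-\frac1{2(1-x)}$, $x\in[\frac16,\frac14]$, $y$ decreases from $\frac25$ to $\frac13$ and $g$ is continuous. By the intermediate value theorem, for every $s\ge2$ we can fix parameters $(x_i,y_i)$, $1\le i\le s$, on this curve with $g_1<\dots<g_s$. For $s=2$ take the two explicit points. A subscript $i$ denotes quantities belonging to $(x_i,y_i)$.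

## 8. The matroids $M_m$

**Step 1: the components.** For $m\ge1$ let $\mathcal N_i=m(1-x_i-y_i)/\lambda_i$ and $m_{i,L}=\lfloor\mathcal N_i\pi_i(L)\rfloor$, nonzero for only finitely many $L$. Let $N_i'$ be the direct sum, over all bricks $L$, of $m_{i,L}$ components labelled $L$, each a copy of $Q_L$. Let $G_i$ be its ground set, $\rho_i$ its rank function, $a_i$ its rank, $b_i$ its nullity, and $D_i=\sum_Lm_{i,L}(1+d_L)$. We have $m_{i,L}/m\to\frac{1-x_i-y_i}{\lambda_i}\pi_i(L)$, and $m_{i,L}/m$ never exceeds this limit. By (6) and dominated convergence, as $m\to\infty$,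
$$\frac{a_i}m\to\bar a_i=\frac{2x_i}{X_i\lambda_i},\qquad \frac{b_i}m\to\bar b_i=\frac{2y_i}{Y_i\lambda_i},\qquad\frac{D_i}m\to\frac1{\lambda_i}.\tag{7}$$
The definitions of $\lambda_i$ and $g_i$ now read
$$\bar a_i\ln\frac1{2x_i}+\bar b_i\ln\frac1{2y_i}=1,\qquad \frac1{\lambda_i}-\frac{\bar a_i+\bar b_i}2=g_i.\tag{8}$$

**Step 2: the entry price.** Let $r=2+\sum_ia_i$ and $q_i=r-1-a_i=1+\sum_{j\ne i}a_j$. Then
$$q_i+a_i=r-1,\qquad q_i+q_j=r+\sum_{l\ne i,j}a_l\ge r\quad(i\ne j).\tag{9}$$
Take $m$ so large that all $a_i\ge1$; then $q_i\ge2$. Let $E_i=\Lambda_i\sqcup G_i$ with $|\Lambda_i|=q_i+1$, and for $Z\subseteq E_i$ put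
$$\operatorname{rk}_i(Z)=\min\bigl(|Z|,\ q_i+\rho_i(Z\cap G_i)\bigr).$$

*This is a matroid rank function.* Recall the union theorem: the union of matroids with rank functions $\operatorname{rk}',\operatorname{rk}''$ has rank function $\min_{V\subseteq Z}(\operatorname{rk}'(V)+\operatorname{rk}''(V)+|Z\setminus V|)$; for instance $U_{1,2}\vee U_{1,2}=U_{2,2}$. Take the union of $N=U_{0,\Lambda_i}\oplus N_i'$, with $\operatorname{rk}_N(V)=\rho_i(V\cap G_i)$, and the uniform matroid $U_{q_i,E_i}$ of rank $q_i$. Terms with $|V|\le q_i$ are $\ge|Z|$, with equality for $V=\emptyset$. Terms with $|V|\ge q_i$ are $\operatorname{rk}_N(V)+q_i+|Z\setminus V|\ge q_i+\operatorname{rk}_N(Z)$, with equality for $V=Z$ if $|Z|\ge q_i$. If $|Z|<q_i$, only the first kind occurs and the minimum is $|Z|$. So the union has rank function $\operatorname{rk}_i$.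

We have $|E_i|=q_i+1+a_i+b_i=r+b_i$ and $\operatorname{rk}_i(E_i)=q_i+a_i=r-1$.

**Step 3: truncation.** Recall that $\min(r,\operatorname{rk})$ is again a matroid rank function; for instance it turns $U_{n,n}$ into $U_{r,n}$. Let $M=M_m$ be the truncation to rank $r$ of the direct sum of these matroids, on $E=\bigsqcup_iE_i$:
$$\operatorname{rk}(T)=\min\Bigl(r,\ \sum_i\operatorname{rk}_i(T\cap E_i)\Bigr).$$
It has rank $r$, since $s(r-1)\ge r$. Here $n=|E|=\sum_i(q_i+1+a_i+b_i)$, and by (7) the limit $\nu=\lim_{m\to\infty}n/m$ exists and is positive.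

**Step 4: special sets, and why families do not mix.** Call $T$ *special* if it is dependent and $\operatorname{rk}T<r$. This depends only on its type: nullity $>0$, rank $<r$.

**Lemma 9.** (i) If $T$ is special, exactly one $T\cap E_i$ is dependent for $\operatorname{rk}_i$; say that $T$ is in family $i$. Comparable special sets lie in the same family.
(ii) A special set in family $i$ has rank in $[q_i,q_i+a_i]$ and nullity in $[1,b_i+1]$.
(iii) Non-special sets of size $t$ all have the same type: $(t,0)$ if $t\le r$ and $(r,t-r)$ if $t\ge r$.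

*Proof.* (i) As $\operatorname{rk}T<r$, $\operatorname{rk}T=\sum_i\operatorname{rk}_i(T\cap E_i)$. This is less than $|T|$, so some $T\cap E_i$ is dependent, and then $\operatorname{rk}_i(T\cap E_i)=q_i+\rho_i(T\cap G_i)\ge q_i$. Two dependent parts would give $\operatorname{rk}T\ge q_i+q_j\ge r$ by (9). If $T\subseteq T'$ are special and $T\cap E_i$ is dependent, so is $T'\cap E_i$.

(ii) With $Z=T\cap E_i$ the other parts are independent, so $\operatorname{rk}T=q_i+\rho_i(Z\cap G_i)+|T\setminus E_i|\in[q_i,r-1]=[q_i,q_i+a_i]$. The nullity is $|Z|-q_i-\rho_i(Z\cap G_i)\ge1$, the nullity of $Z$ for $\operatorname{rk}_i$. It is at most the nullity of $E_i$, which is $|E_i|-(r-1)=b_i+1$.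

(iii) A non-special set is independent or spanning. An independent set has size $t\le r$ and type $(t,0)$, a spanning one has size $t\ge r$ and type $(r,t-r)$, and for $t=r$ these agree. $\square$

## 9. Upper estimate

**Step 1: splitting the count.** A realizable $P$ without special types is determined by its sizes, by Lemma 9(iii); there are at most $\binom{n-1}k$ with $|P|=k$. Let $f^{(i)}_k$ be the number of realizable $P$, $|P|=k$, coming from a flag with at least one special member, of family $i$. By Proposition 4 and Lemma 9(i),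
$$\operatorname{rank}R^k\le\binom{n-1}k+\sum_if_k^{(i)}.\tag{10}$$

**Step 2: the shape of $P$ in family $i$.** Let $(q_i+\iota,j)$ and $(q_i+\iota',j')$ be the smallest and largest special types in $P$. By Lemma 9(ii), $0\le\iota\le\iota'\le a_i$ and $1\le j\le j'\le b_i+1$. In the flag, members below the smallest special one are non-special of rank $<r$, hence independent, with types $(l,0)$, $1\le l\le q_i+\iota$. Members above the largest special one are dependent and non-special, hence spanning, with types $(r,l)$, $j'\le l<n-r$. Members between two special ones are dependent of rank $<r$, hence special. So for $t>0$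
$$\sum_kf_k^{(i)}t^k\le\sum_{\substack{0\le\iota\le\iota'\le a_i\\1\le j\le j'\le b_i+1}}(1+t)^{q_i+\iota}\;c_{\iota'-\iota,\,j'-j}(t)\;(1+t)^{n-r-j'},$$
where $c_{\alpha,\beta}(t)=\sum t^{\#\text{elements}}$ over chains in $\mathbb Z^2$ (componentwise order) with minimum $(0,0)$ and maximum $(\alpha,\beta)$. Here $j'\le b_i+1\le n-r$, because $b_i+1$ is the nullity of $E_i$ in $M$ and $n-r$ that of $E$.

**Step 3: bounding the chains.** A chain is a sequence of nonzero steps in $\mathbb Z_{\ge0}^2$, so
$$\sum_{\alpha,\beta}c_{\alpha,\beta}(t)x^\alpha y^\beta=\frac t{1-J},\qquad J=t\Bigl(\frac1{(1-x)(1-y)}-1\Bigr),$$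
as formal series, and as convergent series if $J<1$. Let $x,y\in(0,1)$ with $(1-x)(1-y)>\frac t{1+t}$. Then $\frac1{(1-x)(1-y)}<1+\frac1t$, so $J<1$ and $c_{\alpha,\beta}(t)\le\frac t{1-J}x^{-\alpha}y^{-\beta}$. Also $1-x$ and $1-y$ exceed $\frac t{1+t}$, i.e. $1+t<\frac1x$ and $1+t<\frac1y$. Therefore
$$(1+t)^\iota x^{-(\iota'-\iota)}\le x^{-\iota'}\le x^{-a_i},\qquad (1+t)^{b_i+1-j'}y^{-(j'-j)}\le y^{-(b_i+1-j)}\le y^{-b_i}.$$
The remaining power of $1+t$ has exponent $q_i+n-r-(b_i+1)=n-a_i-b_i-2$, as $r=q_i+a_i+1$. There are at most $(a_i+1)^2(b_i+1)^2$ terms, so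
$$f_k^{(i)}\le\frac t{1-J}(a_i+1)^2(b_i+1)^2\;t^{-k}(1+t)^{n-a_i-b_i-2}\,x^{-a_i}y^{-b_i}.\tag{11}$$

**Lemma 10.** If $k=k(m)$ satisfies $k/m\to\frac\nu2+c$ with $c\ne g_i$, there is $\delta>0$ with $f_k^{(i)}\le e^{m(\nu\ln2+1-\delta)}$ for all large $m$.

*Proof.* At $t=1$, $(x,y)=(x_i,y_i)$ the hypothesis of (11) is just violated ($J=1$), and the exponential rate of the right side is $\nu\ln2+1$, whatever $c$ is. We move slightly away from this point in the direction that lowers the rate.

Let $\sigma=\operatorname{sign}(c-g_i)$ and choose $\eta>0$ with $2\eta/\lambda_i<|c-g_i|$. For small fixed $\varepsilon>0$ use (11) with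
$$t=e^{\sigma\varepsilon},\qquad y=y_i,\qquad 1-x=X_i\Bigl(1+\frac{\sigma\varepsilon}2+\eta\varepsilon\Bigr).$$
This is allowed for small $\varepsilon$, because $\frac t{1+t}=\frac12\bigl(1+\frac{\sigma\varepsilon}2+O(\varepsilon^2)\bigr)<\frac12\bigl(1+\frac{\sigma\varepsilon}2+\eta\varepsilon\bigr)=(1-x)(1-y)$. Here $x=x_i-X_i(\frac\sigma2+\eta)\varepsilon$, and $J$ does not depend on $m$. By (11) and (7), $\limsup\frac1m\ln f_k^{(i)}\le\Theta(\varepsilon)$ with
$$\Theta(\varepsilon)=-\Bigl(\frac\nu2+c\Bigr)\sigma\varepsilon+(\nu-\bar a_i-\bar b_i)\ln(1+e^{\sigma\varepsilon})-\bar a_i\ln\Bigl(x_i-X_i\Bigl(\frac\sigma2+\eta\Bigr)\varepsilon\Bigr)-\bar b_i\ln y_i .$$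
By (8), $\Theta(0)=\nu\ln2+\bar a_i\ln\frac1{2x_i}+\bar b_i\ln\frac1{2y_i}=\nu\ln2+1$. Since $\bar a_iX_i/x_i=2/\lambda_i$, (8) gives
$$\Theta'(0)=\sigma\Bigl(-c-\frac{\bar a_i+\bar b_i}2+\frac1{\lambda_i}\Bigr)+\frac{2\eta}{\lambda_i}=\sigma(g_i-c)+\frac{2\eta}{\lambda_i}=-|c-g_i|+\frac{2\eta}{\lambda_i}<0 .$$
So $\Theta(\varepsilon)<\nu\ln2+1$ for some small $\varepsilon>0$. $\square$

## 10. Lower estimate

**Proposition 11.** Let $\theta_i=\sum_Lm_{i,L}$, $\ell_i=n-a_i-b_i-3$ and $k_i=1+D_i+\lfloor\ell_i/2\rfloor$. Then
$$\operatorname{rank}R^{k_i}(M)\ \ge\ \frac{\theta_i!}{\prod_Lm_{i,L}!}\binom{\ell_i}{\lfloor\ell_i/2\rfloor},$$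
and, as $m\to\infty$,
$$\liminf\frac1m\ln\operatorname{rank}R^{k_i}\ge\nu\ln2+1,\qquad \frac{k_i}m\to\frac\nu2+g_i.\tag{12}$$

*Proof.* Fix $i$ and write $\theta=\theta_i$. An *arrangement* is a sequence $\mathbf L=(L_1,\dots,L_\theta)$ containing each brick $L$ exactly $m_{i,L}$ times; write $L_l=(w_l,\alpha_l,\beta_l)$.

**Step 1: many sets of types.** Consider triples $(K_0,\mathbf L,K_1)$ with $K_0\subseteq\{1,\dots,q_i-1\}$, $K_1\subseteq\{|E_i|+1,\dots,n-1\}$ and $\mathbf L$ an arrangement. Let $P=P(K_0,\mathbf L,K_1)$ consist of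

- $(l,0)$ for $l\in K_0$, and $(r,l-r)$ for $l\in K_1$;
- $p_1=(q_i,1)$ and $p_{l+1}=p_l+(a_{L_l},b_{L_l})$ for $1\le l\le\theta$, so that $p_{\theta+1}=(r-1,b_i+1)$ has size $|E_i|$;
- for each $l\le\theta$, the $d_{L_l}$ types obtained from $p_l$ by successively adding $(1,0)$ or $(0,1)$ for the letters $\mathsf R$ or $\mathsf N$ of $w_l$.

All sizes are distinct, and $|P|=|K_0|+|K_1|+1+D_i$. Let $K$ be the set of sizes of $P$. Since $|p_1|=q_i+1$, we have $q_i\notin K\cup\{0\}$, and $|p_{l+1}|=|p_l|+d_{L_l}+\alpha_l+\beta_l\ge|p_l|+d_{L_l}+2$. So the starts of $K$ in $[q_i+1,|E_i|]$ are exactly $|p_1|,\dots,|p_{\theta+1}|$, and for $l\le\theta$ a run of length $1+d_{L_l}$ begins at $|p_l|$. Thus $K$ determines $K_0$, $K_1$ and all numbers $d_{L_l}$ and $a_{L_l}+b_{L_l}$. Given $K$, the set $P$ determines the $p_l$, hence $(a_{L_l},b_{L_l})$ and $w_l$, hence $\mathbf L$.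

**Step 2: test chains.** Fix $K$. For every arrangement $\mathbf L'=(L_1',\dots,L'_\theta)$ giving this same $K$ (with the $K_0,K_1$ determined by $K$), let the chain $S^{\mathbf L'}$ consist of

- at the starts in $K_0$, a fixed chain of subsets of $\Lambda_i$;
- at the start $|p_l|$, the set $\Lambda_i$ together with the ground sets of $l-1$ distinct components of $N_i'$, labelled successively $L_1',\dots,L_{l-1}'$, always extending the previous choice (at $|p_{\theta+1}|$ this is $E_i$);
- at the starts in $K_1$, a fixed chain of supersets of $E_i$.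

The size in the second item is $q_i+1+\sum_{l'<l}(a_{L'_{l'}}+b_{L'_{l'}})=|p_l|$, because $K$ is the same.

**Step 3: the types that occur.** Subsets of $\Lambda_i$ of size $\le q_i-1$ are independent. For $T'\subseteq G_i$ the set $\Lambda_i\cup T'$ has rank $\min(q_i+1+|T'|,\,q_i+\rho_i(T'))=q_i+\rho_i(T')\le r-1$ and nullity $1+|T'|-\rho_i(T')$. Every $T\supsetneq E_i$ is spanning, because $\operatorname{rk}_i(E_i)=r-1$ and $\operatorname{rk}_j(Z)\ge1$ for $\emptyset\ne Z\subseteq E_j$.

**Step 4: the entries of $\Phi_K$.** Consider a flag with set of sizes $K$ whose start members are those of $S^{\mathbf L'}$; when does it have type $P(K_0,\mathbf L,K_1)$? Its members of size in $K_0$ lie in $\Lambda_i$, the member at $|p_1|$, and those of size in $K_1$ contain $E_i$. By Step 3 these have the prescribed types automatically. The member at $|p_l|$ has type $(q_i,1)+\sum_{l'<l}(a_{L'_{l'}},b_{L'_{l'}})$, so the start members have the prescribed types iff $(a_{L_l},b_{L_l})=(a_{L'_l},b_{L'_l})$ for all $l$. Assume this. The members of the run after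 $|p_l|$, $l\le\theta$, lie between two consecutive start sets, whose difference is the ground set of a component labelled $L'_l$. So they are the start set plus a flag in a copy of $Q_{L'_l}$ of sizes $1,\dots,d_{L_l}$. As $N_i'$ is a direct sum, they have the prescribed types iff that flag has word $w_l$. Hence the entry is $0$ unless $(a_{L_l},b_{L_l})=(a_{L_l'},b_{L_l'})$ for all $l$, and then it is
$$(\text{positive number})\cdot\prod_{l=1}^\theta\varphi_{w_l}(Q_{L'_l}).$$
The positive number counts the ways to fill the runs in sizes below $q_i$ and above $|E_i|$. It depends only on $K$ and the fixed chains, and is positive since sets of intermediate sizes can always be inserted.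

**Step 5: triangularity.** Note $|w_l|=|w_l'|$, since $K$ is the same, and $w_l'$ is a prefix of the word defining $Q_{L'_l}$. By (5) the entry is nonzero for $\mathbf L=\mathbf L'$, and it is nonzero only if $(a_{L_l},b_{L_l})=(a_{L'_l},b_{L'_l})$ and $w_l\preceq w_l'$ for all $l$. A brick is determined by $w,a_L,b_L$, so this condition is a partial order on arrangements. The square submatrix of $\Phi_K$ is triangular with nonzero diagonal, and $\operatorname{rank}\Phi_K$ is at least the number of arrangements giving $K$.

**Step 6: counting.** Sum over $K$ with $|K|=k_i$. Each triple has one $K$, and $K$ determines $K_0,K_1$, so by Proposition 7 $\operatorname{rank}R^{k_i}$ is at least the number of triples with $|K_0|+|K_1|=\lfloor\ell_i/2\rfloor$. The available sizes number $(q_i-1)+(n-1-|E_i|)=n-a_i-b_i-3=\ell_i$. This is the stated bound.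

**Step 7: asymptotics.** For a finite set $\mathbb F$ of bricks, restricting an arrangement to the bricks in $\mathbb F$ shows $\frac{\theta!}{\prod_Lm_{i,L}!}\ge\frac{m_{\mathbb F}!}{\prod_{L\in\mathbb F}m_{i,L}!}$, where $m_{\mathbb F}=\sum_{L\in\mathbb F}m_{i,L}$. By Stirling's formula $\ln N!=N\ln N-N+O(\ln(N+1))$, and since the terms with $\ln\mathcal N_i$ cancel,
$$\frac1{\mathcal N_i}\ln\frac{m_{\mathbb F}!}{\prod_{\mathbb F}m_{i,L}!}=\frac{m_{\mathbb F}}{\mathcal N_i}\ln\frac{m_{\mathbb F}}{\mathcal N_i}-\sum_{L\in\mathbb F}\frac{m_{i,L}}{\mathcal N_i}\ln\frac{m_{i,L}}{\mathcal N_i}+o(1)\ \to\ \pi_i(\mathbb F)\ln\pi_i(\mathbb F)-\sum_{L\in\mathbb F}\pi_i(L)\ln\pi_i(L),$$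
because $m_{i,L}/\mathcal N_i\to\pi_i(L)>0$. Letting $\mathbb F$ increase to the set of all bricks, $\liminf\frac1{\mathcal N_i}\ln\frac{\theta!}{\prod m_{i,L}!}\ge H(\pi_i)$. By (6) and (7), $\frac{\mathcal N_i}mH(\pi_i)=-\bar a_i\ln x_i-\bar b_i\ln y_i$. With $\binom\ell{\lfloor\ell/2\rfloor}\ge\frac{2^\ell}{\ell+1}$ and (8),
$$\liminf\frac1m\ln\operatorname{rank}R^{k_i}\ge-\bar a_i\ln x_i-\bar b_i\ln y_i+(\nu-\bar a_i-\bar b_i)\ln2=\nu\ln2+1 .$$
Finally $\frac{k_i}m\to\frac1{\lambda_i}+\frac{\nu-\bar a_i-\bar b_i}2=\frac\nu2+g_i$, again by (8). $\square$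

## 11. Exponentially deep valleys

*Proof of Theorem 1.* Let $k_1,\dots,k_s$ be as in Proposition 11, and
$$k_l'=\Bigl\lfloor\frac n2+\frac{g_l+g_{l+1}}2\,m\Bigr\rfloor\quad(1\le l<s),\qquad\text{so}\qquad \frac{k_l'}m\to\frac\nu2+\frac{g_l+g_{l+1}}2 .$$
Since $g_1<\dots<g_s$, (12) gives $k_1<k_1'<k_2<\dots<k_{s-1}'<k_s$ for large $m$. All these indices lie in $[0,n-1]$, since each $k_i$ is the cardinality of a set of sizes in $[n-1]$.

**At the valleys.** The number $\frac{g_l+g_{l+1}}2$ differs from every $g_i$, so Lemma 10 applies to every family $i$ at $k=k_l'$. Also $\binom{n-1}{k}\le2^n=e^{m(\nu\ln2+o(1))}$. Take $\delta\in(0,1)$ smaller than all the constants that Lemma 10 gives for the pairs $(i,l)$; this strict inequality absorbs the $s+1$ summands in (10). For all large $m$ and all $l$,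
$$\operatorname{rank}R^{k_l'}(M_m)\le\binom{n-1}{k_l'}+\sum_{i=1}^sf^{(i)}_{k_l'}\le e^{m(\nu\ln2+1-\delta)} .$$

**At the peaks.** By (12), $\operatorname{rank}R^{k_l}$ and $\operatorname{rank}R^{k_{l+1}}$ are at least $e^{m(\nu\ln2+1-o(1))}$.

The quotient is at most $e^{-m(\delta-o(1))}$, and $n/m\to\nu$, so the inequality of Theorem 1 holds for all large $m$ with any fixed $c\in(0,\delta/\nu)$. $\square$

With $s=2$ and the parameters $(\frac16,\frac25)$, $(\frac14,\frac13)$ this also completes Corollary 2: for all large $m$ the Hilbert function of $R^*(M_m)$ is neither unimodal nor log-concave.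

**Remark (the depth is of the right order).** The valleys are deeper than the neighboring peaks by a factor $e^{cn}$, and up to the value of $c$ no greater depth is possible: for every matroid, $1\le\operatorname{rank}R^k\le2^{2n-1}$ for $0\le k\le n-1$. The lower bound is positivity. For the upper bound, every flag extends to a complete flag, whose types are the $n-1$ interior points of a monotone unit-step lattice path from $(0,0)$ to $(\operatorname{rk}M,\,n-\operatorname{rk}M)$. There are at most $2^n$ such paths, and each has $2^{n-1}$ subsets of interior points. So there are at most $2^{2n-1}$ realizable sets of types, and Proposition 4 applies.
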